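# Type I bounds away from the origin for radially decreasing solutions of exponential reaction-diffusion systems

## 1. The system, its blow-up rate, and the estimate in question

Throughout, $n\ge 1$, $\delta_1,\delta_2>0$ (equal or not) and $p,q>0$ are given, and $r=|x|$.

**Definition (the system).** We study
$$u_t=\delta_1\Delta u+f(v),\qquad v_t=\delta_2\Delta v+g(u),\qquad t>0,\ x\in\Omega,$$
where the nonlinearities are of one of two types:
$$\text{(E0)}\quad f(v)=e^{pv},\ g(u)=e^{qu};\qquad\qquad \text{(E1)}\quad f(v)=e^{pv}-1,\ g(u)=e^{qu}-1 .$$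
There are three problems. The Dirichlet problem lives on the open ball $\Omega=B_R$, with $u=v=0$ on $\partial\Omega$. The Neumann problem lives on $\Omega=B_R$, with $\partial u/\partial\nu=\partial v/\partial\nu=0$ on $\partial\Omega$. The Cauchy problem lives on $\Omega=\mathbb R^n$. The initial data $u_0,v_0\ge 0$ are bounded and continuous on $\overline\Omega$ and compatible with the boundary condition. Then $(u,v)$ is the unique nonnegative classical solution on its maximal existence interval $[0,T)$.

*Example.* With (E1), the pair $u\equiv v\equiv 0$ solves all three problems. With (E0) it solves none of them, because $u_t=e^{pv}\ge 1$ wherever $u$ does not depend on $x$.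

**Definition (radially nonincreasing).** The data, or the solution, are radially nonincreasing if they depend on $x$ only through $r$ and are nonincreasing in $r$. If the data are radially nonincreasing, so is the solution; we take this as given.

*Example.* Take $u_0=v_0=R^2-r^2$ for the Dirichlet problem, $u_0=1+\cos(\pi r/R)$ and $v_0=0$ for the Neumann problem (the $r$-derivative $-\frac{\pi}{R}\sin(\pi r/R)$ is $\le 0$ and vanishes at $r=R$), and $u_0=v_0=e^{-r^2}$ for the Cauchy problem.

**Definition (blow-up).** The solution blows up at $T<\infty$ if $\limsup_{t\to T}(\|u(t)\|_\infty+\|v(t)\|_\infty)=\infty$. A point $x_0$ is a blow-up point if $u+v$ is unbounded along some sequence $(t_j,x_j)\to(T,x_0)$, $t_j<T$.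

*Example.* Take (E1) with $p=q=1$, Neumann or Cauchy, and $u=v$ depending only on $t$. Then $u'=e^u-1$, so $W=1-e^{-u}$ satisfies $W'=e^{-u}u'=W$. Hence $W=e^{t-T}$ for some $T$, and $u=v=-\log(1-e^{t-T})$. Every point is a blow-up point.

**Definition (upper type I estimate).** It holds if there is $C>0$ such that
$$u(t,x)\le-\tfrac1q\log(T-t)+C,\qquad v(t,x)\le-\tfrac1p\log(T-t)+C\qquad\text{for all }t\in[T/2,T),\ x\in\Omega .\tag{1}$$
It holds *away from the origin* if for every $r_0>0$ there is $C=C(r_0)>0$ such that these two inequalities hold for all $t\in[T/2,T)$ and all $x\in\Omega$ with $|x|\ge r_0$. Equivalently, $e^{qu}$ and $e^{pv}$ are at most a constant times $\frac1{T-t}$ there.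

*Examples.* For (E0), Neumann or Cauchy, and $0<T\le\min(1/p,1/q)$, put
$$u=\tfrac1q\log\tfrac1{p(T-t)},\qquad v=\tfrac1p\log\tfrac1{q(T-t)} .\tag{2}$$
Then $u_t=\frac1{q(T-t)}=e^{pv}$ and $v_t=\frac1{p(T-t)}=e^{qu}$. Both functions are nonnegative at $t=0$ because $pT,qT\le1$, and they increase in $t$. So this is a solution, and it satisfies (1) with the exact coefficients $1/q$ and $1/p$. The (E1) example above also satisfies (1): since $1-e^{-s}\ge\frac s{1+s}$, we get $e^u\le 1+\frac1{T-t}$. By contrast, a function that behaves like $\frac1q\log\frac1{T-t}+\frac1q\log\log\frac1{T-t}$ near $T$ violates (1). That extra double logarithm is what the lecture is about.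

We take two facts as known, as they are listed with the problem in connection with the paper of Philippe Souplet and Slim Tayachi, "Single-point blow-up for parabolic systems with exponential nonlinearities and unequal diffusivities", arXiv:1510.02505 (2015).

**Fact I.** Let $\Omega=B_R$ or $\mathbb R^n$. Let $(u,v)$ be a radially symmetric solution, nonincreasing in $r$, with $u_r\not\equiv0$ or $v_r\not\equiv0$, which blows up at $T<\infty$ and satisfies the upper type I estimate away from the origin. Then it blows up only at the origin.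

**Fact II.** The estimate (1) holds, with $T<\infty$, under conditions on the data whose core is $\delta_1\Delta u_0+f(v_0)\ge0$ and $\delta_2\Delta v_0+g(u_0)\ge0$. For the Cauchy problem $f,g$ are multiplied here by $1-\varepsilon$ for some $\varepsilon\in(0,1)$, and for the Dirichlet problem only (E1) is allowed. There are also regularity, boundary and nontriviality requirements. These conditions make the solution nondecreasing in time.

Fact II is not used below; it only shows what one would like to remove. The authors of the paper state that they do not know whether the estimate away from the origin can be guaranteed without these conditions. They also record that for the analogous systems with power nonlinearities the estimate away from the origin holds for every radially nonincreasing blowing-up solution.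

We can now pose the problem. Fix any $n,\delta_1,\delta_2,p,q$, either type of nonlinearity, and any of the three problems. Take *any* radially nonincreasing solution that blows up at a finite $T$, with no monotonicity in time and no further hypothesis. Must it satisfy the upper type I estimate away from the origin? The answer is yes.

## 2. A local theorem, and how it settles the problem

We first remove $p$ and $q$. Put $U=qu$ and $V=pv$. Then $U_t=\delta_1\Delta U+qf(V/p)$ and $V_t=\delta_2\Delta V+pg(U/q)$. For (E0) the new nonlinearities are $qe^V$ and $pe^U$; for (E1) they are $q(e^V-1)$ and $p(e^U-1)$. In both cases they lie between $c_1(e^s-1)$ and $c_2e^s$ with $c_1=\min(p,q)$, $c_2=\max(p,q)$. Writing $u,v,f,g$ again for the new objects, we study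
$$u_t=\delta_1\Delta u+f(v),\quad v_t=\delta_2\Delta v+g(u),\qquad c_1(e^s-1)\le f(s),g(s)\le c_2e^s\quad(s\ge0),\tag{3}$$
with $0<c_1\le c_2$. In particular $f,g\ge0$ on $[0,\infty)$, and (3) keeps its form, with the same $c_1,c_2$, if we exchange the roles of $u$ and $v$.

**Theorem 1.** Let $r_0>0$, $T\in(0,\infty)$, and let $u,v\ge0$ be a classical ($C^{1,2}$) solution of (3) in $(0,T)\times\omega$, where $\omega$ is an open ball centered at $0$ containing $\overline{B_{r_0}}$. Suppose $u,v$ are radially symmetric and nonincreasing in $r$. Then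
$$e^{u(t,x)}+e^{v(t,x)}\le C\Big(1+\frac1{T-t}+\frac{\log(2+1/t)}t\Big),\qquad 0<t<T,\ x\in\omega,\ |x|\ge r_0,\tag{4}$$
with $C=C(n,\delta_1,\delta_2,c_1,c_2,r_0)$, independent of the solution and of $T$.

No boundary condition appears, and no blow-up is assumed.

**Corollary 2.** The upper type I estimate away from the origin holds for every solution as in the problem above, with $C=C(n,\delta_1,\delta_2,p,q,r_0,T)$.

*Proof of Corollary 2 from Theorem 1.* If $\Omega=B_R$ and $r_0\ge R$, no $x\in\Omega$ has $|x|\ge r_0$ and there is nothing to prove. Otherwise $\overline{B_{r_0}}\subset\Omega$. Apply Theorem 1 to $(qu,pv)$, with $\omega=B_R$ in the first two problems and $\omega=B_\rho$, $\rho>r_0$ arbitrary, in the Cauchy problem ($C$ does not depend on $\rho$). For $t\in[T/2,T)$ we have $\frac1t\le\frac2T$ and $1\le\frac{T}{2(T-t)}$, so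
$$1+\frac{\log(2+1/t)}t\le1+\frac{2\log(2+2/T)}T\le\frac{C_T}{T-t},\qquad C_T=\frac T2+\log(2+2/T).$$
Hence $e^{qu}+e^{pv}\le C(1+C_T)/(T-t)$ for $|x|\ge r_0$, $t\in[T/2,T)$. Take logarithms. $\square$

## 3. The system without diffusion, solved by hand

Take $f(s)=g(s)=e^s$ and solutions that depend only on $t$:
$$u'=e^v,\qquad v'=e^u .$$
Put $Y=e^u$, $Z=e^v$. Then $Y'=YZ=Z'$, so $A:=Y-Z$ is constant. Assume $A>0$ and write $\tau=T-t$ for the time left. From $Z'=Z(Z+A)$,
$$\tau=\int_{Z}^\infty\frac{d\zeta}{\zeta(\zeta+A)}=\frac1A\log\frac{Z+A}{Z},\qquad\text{so}\qquad Z=\frac A{e^{A\tau}-1},\qquad Y=\frac{A}{1-e^{-A\tau}} .\tag{5}$$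

The product $Y\tau=\frac{A\tau}{1-e^{-A\tau}}$ should be bounded for a type I estimate. It is large exactly when $A\tau$ is large, and in that case $Z\approx Ae^{-A\tau}$ is much smaller than $Y\approx A$. So *the type I bound for $u$ can be bad only at a time when $e^v\ll e^u$.*

What prevents this is the sign of $v$. The solution lives on $(0,T)$ and $v\ge0$ means $Z\ge1$; letting $t\to0$ in (5), $e^{AT}-1\le A$, that is,
$$T\le\frac{\log(1+A)}A .\tag{6}$$
In words: while $u\approx\log A$, the source $e^u\ge A$ lowers $v$ at speed at least $A$ as we go backward in time, so $v$ reaches $0$ after a backward time at most about $\frac{\log A}{A}$.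

This already proves (4) for these solutions. If $A\tau\le1$, then $Y\tau\le\frac1{1-e^{-1}}\le2$, because $s\mapsto\frac s{1-e^{-s}}$ is increasing. If $A\tau>1$, then $Y\le\frac A{1-e^{-1}}\le2A$, and (6) with $t<T$ gives $A\le\frac1t\log(1+A)$. Since $\log(1+A)\le\sqrt A$, we get $\sqrt A\le\frac1t$, hence $A\le\frac1t\log(1+t^{-2})\le\frac2t\log(1+\frac1t)$. In both cases $Y\le\frac2{\tau}+\frac4t\log(1+\frac1t)$, and $Z\le Y$. The case $A<0$ follows by exchanging $u$ and $v$; for $A=0$, $Y=Z=1/\tau$.

The plan for the full system is the same: a bad value of $u$ forces $v$ to be much smaller than $u$, and then we run time backward until $v$ becomes negative. Two things are lost. There is no conserved quantity to say how $v$ compares with $u$, and with diffusion a large value $u(t_0,r_1)$ does not obviously say that $u$ was large at earlier times.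

## 4. Kaplan's eigenfunction method and the logarithm it loses

The natural first attempt is Kaplan's method: test the system against the first Dirichlet eigenfunction of a small ball and obtain differential inequalities for two averages. Recall that on $B_\rho$ there is $\varphi>0$ with $-\Delta\varphi=\lambda\varphi$, $\varphi=0$ on $\partial B_\rho$, normalized by $\int_{B_\rho}\varphi=1$; then $\partial_\nu\varphi\le0$ on $\partial B_\rho$. For $n=1$ it is $\varphi(x)=\frac{\pi}{4\rho}\cos\frac{\pi x}{2\rho}$ with $\lambda=\frac{\pi^2}{4\rho^2}$. Recall also Jensen's inequality: since $\varphi\,dx$ is a probability measure and $s\mapsto e^s$ is convex, $\int e^v\varphi\ge e^{\int v\varphi}$.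

Below, "constant" means a positive number that depends only on $n,\delta_1,\delta_2,c_1,c_2,r_0$, and $\bar\delta=\max(\delta_1,\delta_2)$. We keep track not only of the size $m$ of $u$ but also of a lower bound $k$ for $v$; this is what makes the lemma useful later.

**Lemma 3.** There are constants $M_1,B$ such that, for $(u,v)$ as in Theorem 1: if $t_1\in(0,T)$, $m\ge M_1$, $k\ge0$, and $u(t_1,\cdot)\ge m$, $v(t_1,\cdot)\ge k$ on $B_{r_0/2}$, then
$$T-t_1\le Be^{-m}\big(1+(m-k)_+\big).\tag{7}$$

*Proof.* **Reduction to two averages.** Take $\rho=r_0/2$, put $\mu=\lambda\bar\delta$, $y=\int u\varphi$ and $z=\int v\varphi$. Green's formula gives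
$$\int\Delta u\,\varphi=-\lambda y-\int_{\partial B_{r_0/2}}u\,\partial_\nu\varphi\ge-\lambda y,$$
because $\varphi=0$ and $\partial_\nu\varphi\le0$ on the boundary and $u\ge0$. With $f(v)\ge c_1(e^v-1)$, Jensen's inequality and $y\ge0$, and in the same way for $v$, we get on $(0,T)$
$$y'\ge-\mu y+c_1(e^z-1),\qquad z'\ge-\mu z+c_1(e^y-1).\tag{8}$$
Let $H(s)=c_1(e^s-1)-\mu s$ and $c_5=\frac{c_1}{2e}$. Choose $M_1\ge3$ so large that

* $H(s)\ge\frac{c_1}2e^s$ for $s\ge M_1-2$;
* $c_1(e^{m-1}-1)-\mu m\ge c_5e^m$ for $m\ge M_1$ (possible, since $c_1e^{m-1}=2c_5e^m$);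
* $me^{-m}/c_5\le1/(\mu m)$ for $m\ge M_1$.

**Phase 1: $z$ catches up with $m$.** We have $y(t_1)\ge m$ and $z(t_1)\ge k$. Since $y'\ge-\mu y$,
$$y(t)\ge me^{-\mu(t-t_1)}\ge m(1-\mu(t-t_1))\ge m-1\qquad\text{for }t_1\le t\le t_1+\tfrac1{\mu m},\ t<T.$$
In this range, as long as $z\le m$, we have $z'\ge-\mu m+c_1(e^{m-1}-1)\ge c_5e^m$. Let $t_2'=t_1+(m-k)_+e^{-m}/c_5$; by the third choice, $t_2'\le t_1+\frac1{\mu m}$. If $T\le t_2'$, then $T-t_1\le(m-k)_+e^{-m}/c_5$ and we are done. Otherwise there is $t_2\in[t_1,t_2']$ with $z(t_2)\ge m$: if $z<m$ on all of $[t_1,t_2']$, integration would give $z(t_2')\ge k+(m-k)_+\ge m$, a contradiction. Also $y(t_2)\ge m-1$.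

**Phase 2: both explode.** Let $X'=\frac12H(X)$, $X(t_2)=m-2\ge M_1-2$. Then $H(X)>0$, so $X$ is increasing, and $y,z>X$ at $t_2$. Suppose $\min(y,z)=X$ at some first later time, say $y=X\le z$. Then $(y-X)'\le0$ at that time. But (8) gives $y'\ge-\mu X+c_1(e^X-1)=H(X)$, so $(y-X)'\ge\frac12H(X)>0$, a contradiction. The case $z=X\le y$ is identical. So $y,z>X$ as long as all exist. Since $X'\ge\frac{c_1}4e^X$, that is, $(e^{-X})'\le-\frac{c_1}4$, the function $X$ blows up no later than $t_2+\frac4{c_1}e^{2-m}$. As $y,z$ are finite on $[t_2,T)$, we get $T\le t_2+\frac{4e^2}{c_1}e^{-m}$.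

Adding the two phases gives (7) with $B=\max\big(\frac1{c_5},\frac{4e^2}{c_1}\big)=\frac{4e^2}{c_1}$. $\square$

The constants $M_1,B$ do not change if $u$ and $v$ are exchanged.

**Where the method stops.** If all we know about $v$ is $v\ge0$, we must take $k=0$. With $m=u(t,r_0/2)$, radial monotonicity gives $u(t,\cdot)\ge m$ on $B_{r_0/2}$, and (7) yields
$$\frac{e^m}{1+m}\le\frac{B}{T-t},$$
which is (1) up to a factor $|\log(T-t)|$ on the exponential, the double logarithm of Section 1. The loss sits in Phase 1: if $v$ starts at $0$, it needs a time of order $me^{-m}$ to rise to $m$. It is not an artifact of the proof. In (5) start from $u_0=m=\log(1+A)$, $v_0=0$. Then $T=\frac{\log(1+A)}A=\frac m{e^m-1}\ge me^{-m}$, and for every $t_1\in(0,T/2]$ we have $u(t_1)\ge m$, $v(t_1)\ge0$ and $T-t_1\ge\frac12me^{-m}$. So *no* argument that uses only $u\ge m$, $v\ge0$ at one time can remove the factor $m$. The past of the solution must enter.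

What (7) does give is quantitative information in the bad case. If $e^m(T-t_1)=K$ is large, then $1+(m-k)_+\ge K/B$: at that time $v$ is *below* $m$ by at least $K/B-1$.

## 5. Two comparison estimates on small balls

To go backward in time we need to compare values at time $s$ with values at a later time $t$, over durations so short that diffusion hardly crosses a ball of radius $d$. We use the maximum principle in this form: if $w$ is $C^{1,2}$ on $[s,t]\times\overline D$, $D$ a ball, with $w_t\ge\delta\Delta w$ there, and $w\ge0$ at time $s$ and on $[s,t]\times\partial D$, then $w\ge0$.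

**An explicit barrier.** For $D=B(x_0,d)$, $\delta>0$, $a>0$ let
$$E(\sigma,x)=\sum_{i=1}^n\sum_{\pm}\exp\Big(a\big(\pm(x-x_0)_i-\tfrac d{\sqrt n}\big)+\delta a^2\sigma\Big).$$
Each term $e$ satisfies $e_\sigma=\delta a^2e=\delta\Delta e$, so $E>0$ and $E_\sigma=\delta\Delta E$. On $\partial D$ some coordinate has $|(x-x_0)_i|\ge d/\sqrt n$ (otherwise $|x-x_0|^2<d^2$), so one term is at least $1$: $E\ge1$ on $\partial D$ for $\sigma\ge0$. Finally, choose $a=\frac d{2\sqrt n\,\delta\sigma_1}$. At $x_0$ the exponent is at most $-\frac{ad}{\sqrt n}+\delta a^2\sigma_1=-\frac{d^2}{2n\delta\sigma_1}+\frac{d^2}{4n\delta\sigma_1}$, so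
$$E(\sigma,x_0)\le2n\exp\Big(-\frac{d^2}{4n\delta\sigma_1}\Big)\qquad(0\le\sigma\le\sigma_1).\tag{9}$$
For instance, for $n=1$, $d=\delta=1$, $\sigma_1=\frac1{100}$ the bound is $2e^{-25}$.

**Lemma 4.** Let $s<t$ and $\varepsilon=2n\exp(-d^2/(4n\delta(t-s)))\le1$.

(i) Let $w\ge0$ be $C^{1,2}$ in a neighborhood of $[s,t]\times\overline D$, with $w_t\ge\delta\Delta w+h$ on $[s,t]\times\overline D$ and $w(s,\cdot)\ge m$ on $D$, where $h,m\ge0$ are constants. Then $w(t,x_0)\ge(1-\varepsilon)(m+h(t-s))$.

(ii) Let $w\ge0$ be $C^{1,2}$ in a neighborhood of $[s,t]\times\overline D$, with $w_t\ge\delta\Delta w-F(\sigma)$ there, where $F\ge0$ is continuous. Suppose $w(s,\cdot)\ge W\ge0$ on the half ball $H=\{y\in D:(y-x_0)\cdot e>0\}$ for some unit vector $e$. Then $w(t,x_0)\ge\frac{1-\varepsilon}2W-\int_s^tF$.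

*Proof.* (i) Take $\sigma_1=t-s$ in the barrier and set $z(\sigma,x)=(m+h(\sigma-s))(1-E(\sigma-s,x))$. Since $E_\sigma=\delta\Delta E$, we get $z_\sigma-\delta\Delta z=h(1-E)\le h$. On $\partial D$, $z\le0\le w$; at $\sigma=s$, $z\le m\le w$. The maximum principle applied to $w-z$ gives $w\ge z$, and (9) at $(t,x_0)$ gives the claim.

(ii) The idea is to symmetrize. Let $x\mapsto x^*$ be the reflection in the hyperplane through $x_0$ orthogonal to $e$; it maps $D$ to $D$ and fixes $x_0$. Put
$$G(\sigma,x)=w(\sigma,x)+w(\sigma,x^*)+2\int_s^\sigma F .$$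
Then $G\ge0$ on $[s,t]\times\overline D$. The Laplacian commutes with the reflection, so $G_\sigma\ge\delta\Delta G-2F+2F=\delta\Delta G$. At $\sigma=s$: if $x\in D$ is off the hyperplane, one of $x,x^*$ lies in $H$, so $G(s,x)\ge W$; on the hyperplane this follows by continuity. The proof of (i) with $h=0$, $m=W$, which uses only the closed cylinder, applies to $G$ and gives $2w(t,x_0)+2\int_s^tF=G(t,x_0)\ge(1-\varepsilon)W$. $\square$

If $\varepsilon$ is replaced by a larger number, still at most $1$, both conclusions remain true, since they only become weaker.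

**Why a flat stretch is needed.** Part (i) bounds the past from above: $u(s,\cdot)$ cannot have been much larger than $u(t,x_0)$ on a whole ball. We also need the past of $u$ to be bounded from *below*, and for a steep profile this is false even for the heat equation. On the line, with $\operatorname{erfc}(\xi)=\frac2{\sqrt\pi}\int_\xi^\infty e^{-\zeta^2}d\zeta$, the function
$$h(t,x)=M\operatorname{erfc}\Big(\frac x{\sqrt{4\delta t}}\Big)$$
solves $h_t=\delta h_{xx}$ for $t>0$ and is decreasing in $x$. Fix $\theta>0$ small and look at $x=\theta\sqrt{4\delta\eta}$. At time $\eta$ the value is $M\operatorname{erfc}(\theta)$, close to $M$; but as $t\to0$ the value at the same $x$ tends to $0$. All of it has diffused in from the left. The profile at time $\eta$ shows it: within a few multiples of $\sqrt{4\delta\eta}$ to the right of $x$, $h$ falls from near $M$ to near $0$. So we look for a radius at which $u(t_0,\cdot)$ is almost constant over a length $\ell$ that is large compared with $\sqrt\eta$, where $\eta$ is the duration of the backward argument.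 There, as Step 4 of the next section shows, the past is bounded from below. Section 3 suggests $\eta$ of order $Me^{-M}$, whereas a monotone function whose total drop is at most of order $M$ has a flat stretch of length of order $1/M$. The second scale is far larger than $\sqrt{Me^{-M}}$ for large $M$. That gap makes the proof possible.

## 6. Proof of Theorem 1: running backward from a flat radius

**Reduction to one value.** By radial monotonicity and the symmetry of (3) under exchanging $u$ and $v$, it suffices to bound $u(t_0,r_0)$ for $t_0\in(0,T)$. Put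
$$\tau=T-t_0,\qquad M_*=u(t_0,r_0),\qquad c_4=\frac{c_1}{2e},$$
and fix a constant $K_0>\max(1,B)$ such that
$$\frac{c_2e^2}{c_4}e^{-K_0/B}<\frac1{16}.\tag{10}$$

**Claim.** There is a constant $M_0$ such that if $M_*\ge M_0$ and $(M_*+3)e^{-M_*}<c_4t_0$, then $e^{M_*}\tau<K_0$.

**The Claim implies (4).** For any $t_0$, one of three things happens. Either $e^{M_*}<e^{M_0}$; or $e^{M_*}<\frac{K_0}{T-t_0}$; or $(M_*+3)e^{-M_*}\ge c_4t_0$. The first two are covered by the terms $1$ and $\frac1{T-t}$ in (4). In the third, put $Y_*=e^{M_*}\ge1$ and $\xi=\frac1{c_4t_0}$, so that $Y_*\le\xi(3+\log Y_*)$. Since $3+\log Y_*\le3\sqrt{Y_*}$ for $Y_*\ge1$ (equality at $1$, and $\frac1Y\le\frac3{2\sqrt Y}$ compares the derivatives), we get $\sqrt{Y_*}\le3\xi$. Hence $0\le\log Y_*\le2\log(3\xi)$ and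
$$Y_*\le\xi\big(3+2\log(3\xi)\big)\le\frac{1}{c_4t_0}\Big(3+2\log^+\tfrac3{c_4}+2\log\big(2+\tfrac1{t_0}\big)\Big)\le C'\,\frac{\log(2+1/t_0)}{t_0},$$
using $\log(2+1/t_0)\ge\log2$ at the end. So $e^{u(t_0,r_0)}$ is bounded as required. The same holds for $v$, and $|x|\ge r_0$ follows by monotonicity.

**Set-up of the contradiction.** Suppose that
$$M_*\ge M_0,\qquad (M_*+3)e^{-M_*}<c_4t_0,\qquad e^{M_*}\tau\ge K_0 .$$
Here $M_0\ge\max(M_1,2)$ is a constant chosen so large that

* $e^s>B(1+2s)$ for all $s\ge M_0$;
* with $\theta=\dfrac{r_0^2c_4}{64\cdot66^2\,n\bar\delta}$, we have $2n\exp\Big(-\dfrac{\theta e^s}{s^2(s+3)}\Big)\cdot2(s+1)\le\dfrac1{32}$ for all $s\ge M_0$.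

**Step 1 (a flat radius and the scales).** *This step finds a radius $r_1$ next to which $u(t_0,\cdot)$ is almost constant, and fixes the length $\ell$ and the duration $\eta$.* First we bound the total drop of $u(t_0,\cdot)$ on $[r_0/2,r_0]$. Let $m'=u(t_0,r_0/2)\ge M_*\ge M_1$. Lemma 3 with $t_1=t_0$, $m=m'$, $k=0$ gives $\tau\le Be^{-m'}(1+m')$. Since $\tau\ge K_0e^{-M_*}\ge e^{-M_*}$,
$$\frac{e^{m'}}{1+m'}\le Be^{M_*}.$$
The function $s\mapsto\frac{e^s}{1+s}$ is increasing on $[0,\infty)$. So if $m'>2M_*$, then $\frac{e^{2M_*}}{1+2M_*}\le Be^{M_*}$, that is, $e^{M_*}\le B(1+2M_*)$, which the choice of $M_0$ excludes. Hence $m'\le2M_*$, and the drop is at most $M_*$. So the lossy version of Kaplan's bound is good enough here.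

Divide $[r_0/2,r_0]$ into $N=\lceil32M_*\rceil$ equal intervals of length $\ell=\frac{r_0}{2N}$. The drops of $u(t_0,\cdot)$ over them are nonnegative and add up to at most $M_*$, so some interval $[r_1,r_1+\ell]$ has
$$\kappa:=u(t_0,r_1)-u(t_0,r_1+\ell)\le\frac{M_*}N\le\frac1{32}.$$
Set
$$M=u(t_0,r_1)\in[M_*,2M_*],\quad Y=e^M,\quad K=Y\tau\ge K_0,\quad\eta=\frac{M+3}{c_4Y},\quad \varepsilon=2n\exp\Big(-\frac{(\ell/4)^2}{4n\bar\delta\eta}\Big).$$
The duration $\eta$ is the time in which a source of strength $c_4Y$ changes $v$ by $M+3$. Since $s\mapsto(s+3)e^{-s}$ is decreasing on $[0,\infty)$, $\eta\le(M_*+3)e^{-M_*}/c_4<t_0$, so $[t_0-\eta,t_0]\subset(0,T)$. Moreover $N\le32M_*+1\le33M$, so $\ell\ge\frac{r_0}{66M}$, and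
$$\frac{(\ell/4)^2}{4n\bar\delta\eta}\ge\frac{r_0^2}{16\cdot66^2M^2}\cdot\frac{c_4e^M}{4n\bar\delta(M+3)}=\frac{\theta e^M}{M^2(M+3)} .$$
As $M\ge M_0$, the choice of $M_0$ gives
$$\varepsilon\le\tfrac12,\qquad2\varepsilon(M+1)\le\tfrac1{32}.\tag{11}$$
All balls below lie in $\overline{B_{r_0}}\subset\omega$. We use Lemma 4 only with $d=\ell/4$, $\delta\in\{\delta_1,\delta_2\}$ and durations at most $\eta$; its $\varepsilon$ is then at most the present one, so its conclusions hold with the present $\varepsilon$. We also use that $\frac1{1-\varepsilon}\le1+2\varepsilon$ for $\varepsilon\le\frac12$.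

**Step 2 ($v$ is small at $(t_0,r_1)$).** *This step turns the assumption that $u$ is too large into the information that $v$ is too small.* Since $r_1\ge r_0/2$, on $B_{r_0/2}$ we have $u(t_0,\cdot)\ge M$ and $v(t_0,\cdot)\ge k:=v(t_0,r_1)$. Lemma 3 gives $\tau\le Be^{-M}(1+(M-k)_+)$, that is, $K\le B(1+(M-k)_+)$. Since $K\ge K_0>B$, the positive part is positive, and
$$v(t_0,r_1)\le M+1-\frac KB.\tag{12}$$
In particular $v(t_0,r_1)\le M$.

**Step 3 (upper bound for $u$ in the past).** *This step makes $M^+-u$ nonnegative, for a suitable $M^+$ close to $M$, so that we can apply comparison to it.* Let $|x_1|=r_1$ and $s\in[t_0-\eta,t_0)$. Since $B(x_1,\ell/4)\subset B_{r_1+\ell/4}$, we have $u(s,\cdot)\ge u(s,r_1+\ell/4)$ on that ball. As $f(v)\ge0$, Lemma 4(i) with $w=u$, $\delta=\delta_1$, $h=0$ gives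
$$M=u(t_0,r_1)\ge(1-\varepsilon)\,u(s,r_1+\ell/4).$$
Hence, with $M^+:=(1+2\varepsilon)M$,
$$u(s,r)\le M^+\qquad\text{for }r_1+\tfrac\ell4\le r\le r_1+\ell,\ s\in[t_0-\eta,t_0];\tag{13}$$
for $s=t_0$ this is clear, since then $u(t_0,r)\le M$.

**Step 4 (lower bound for $u$ in the past).** *This step shows that flatness at time $t_0$ forces $u$ to have been close to $M$ earlier, as long as the source $f(v)$ has contributed little in between.* Put
$$V(s)=v(s,r_1+\ell/4),\qquad J(s)=c_2\int_s^{t_0}e^{V(\sigma)}\,d\sigma .$$
Let $|x_0|=r_1+\ell/2$ and $D=B(x_0,\ell/4)$, so that $\overline D\subset\{r_1+\frac\ell4\le|y|\le r_1+\frac{3\ell}4\}$. By (13), $w:=M^+-u\ge0$ on $[t_0-\eta,t_0]\times\overline D$. On $\overline D$ we have $v(\sigma,\cdot)\le V(\sigma)$ by monotonicity, so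
$$w_t=\delta_1\Delta w-f(v)\ge\delta_1\Delta w-c_2e^{V(\sigma)} .$$
Now $w(s,\cdot)$ is *nondecreasing* in $|y|$. On the half ball $H=\{y\in D:(y-x_0)\cdot x_0>0\}$ we have $|y|^2=|x_0|^2+2(y-x_0)\cdot x_0+|y-x_0|^2\ge|x_0|^2$, so $w(s,\cdot)\ge w(s,x_0)$ there. So if $w$ was large at $(s,x_0)$, it was large on half of $D$, and about half of that survives until $t_0$. Precisely, Lemma 4(ii) with $e=x_0/|x_0|$, $W=w(s,x_0)$, $F=c_2e^V$, together with $\frac{1-\varepsilon}2\ge\frac14$, gives for $s\in[t_0-\eta,t_0)$
$$\tfrac14w(s,x_0)\le w(t_0,x_0)+J(s)\le(M^+-M+\kappa)+J(s)=2\varepsilon M+\kappa+J(s).$$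
The second inequality is flatness: $u(t_0,x_0)\ge u(t_0,r_1+\ell)=M-\kappa$. Since $M^+\ge M$, it follows that
$$u(s,r)\ge u(s,|x_0|)=M^+-w(s,x_0)\ge M-4\big(2\varepsilon M+\kappa+J(s)\big)\qquad\text{for }r\le r_1+\tfrac\ell2,$$
and for $s=t_0$ this is immediate. With (11), $\kappa\le\frac1{32}$ and $J(s)\le\frac1{16}$, the subtracted term is at most $4\big(\frac1{32}+\frac1{32}+\frac1{16}\big)=\frac12$. Therefore, for $s\in[t_0-\eta,t_0]$,
$$J(s)\le\tfrac1{16}\quad\Longrightarrow\quad u(s,r)\ge M-1\ \text{ for all }r\le r_1+\tfrac\ell2.\tag{14}$$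

**Step 5 (bootstrap backward in time).** *This step shows that $J$ stays small on the whole window, because large $u$ makes $v$ decay backward and small $v$ keeps $u$ large; at the end of the window $v$ is negative.* The function $J$ is continuous and nonincreasing in $s$, and $J(t_0)=0$. Let
$$s^*=\inf\{s\in[t_0-\eta,t_0]:J(s)\le\tfrac1{16}\}.$$
By continuity $s^*<t_0$, and $J\le\frac1{16}$ on $[s^*,t_0]$. So (14) holds there, and on $B_{r_1+\ell/2}$
$$g(u)\ge c_1(e^{M-1}-1)\ge\tfrac{c_1}2e^{M-1}=c_4Y,$$
because $M\ge2$ gives $e^{M-1}\ge2$. Let $s\in[s^*,t_0)$. On $[s,t_0]\times\overline{B(x_1,\ell/4)}$ we have $v_t\ge\delta_2\Delta v+c_4Y$, and $v(s,\cdot)\ge V(s)$ on $B(x_1,\ell/4)\subset B_{r_1+\ell/4}$. Lemma 4(i) with $w=v$, $m=V(s)$, $h=c_4Y$ gives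
$$v(t_0,r_1)\ge(1-\varepsilon)\big(V(s)+c_4Y(t_0-s)\big).$$
By (12) and (11), $(1+2\varepsilon)v(t_0,r_1)\le v(t_0,r_1)+2\varepsilon M\le M+2-\frac KB$. Hence
$$V(s)\le M+2-\frac KB-c_4Y(t_0-s)\qquad\text{for }s\in[s^*,t_0).\tag{15}$$
Insert this in the definition of $J$. By (10) and $K\ge K_0$,
$$J(s^*)\le c_2\,Y\,e^{2-K/B}\int_{-\infty}^{t_0}e^{-c_4Y(t_0-\sigma)}\,d\sigma=\frac{c_2e^2}{c_4}e^{-K/B}<\frac1{16}.$$
The factor $Y$ from $e^V$ is cancelled by the $\frac1{c_4Y}$ from the integral, and what remains is small exactly because $K$ is large. If $s^*>t_0-\eta$, continuity of $J$ would give $J\le\frac1{16}$ slightly before $s^*$, against the definition of $s^*$. Hence $s^*=t_0-\eta$. Since $c_4Y\eta=M+3$, (15) at $s=t_0-\eta$ reads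
$$V(t_0-\eta)\le M+2-\frac KB-(M+3)=-1-\frac KB<0 .$$
This contradicts $v\ge0$. The Claim is proved, and with it Theorem 1 and Corollary 2. $\blacksquare$

Compare with Section 3. The condition $(M_*+3)e^{-M_*}<c_4t_0$ says that there is enough past to run the argument; if it fails, we are in the logarithmic term of (4), as in (6). The duration $\eta$ corresponds to the bound $\frac{\log(1+A)}A$ in (6).

## 7. Single-point blow-up, sharpness, and global solutions

**(A) Classification.** Every radially nonincreasing blowing-up solution of the three problems either is spatially constant (possible only for the Neumann and Cauchy problems) and blows up at every point, or blows up only at the origin. In the latter case $\sup_{t\in[T/2,T),\,|x|\ge r_0}(u+v)<\infty$ for each $r_0>0$.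

*Proof.* If $u_r\equiv v_r\equiv0$, the solution depends only on $t$, so it blows up at every point. Under Dirichlet conditions this would force $u\equiv v\equiv0$, which is not a solution for (E0) and does not blow up for (E1). Otherwise Corollary 2 supplies the one missing hypothesis of Fact I, and the solution blows up only at the origin. In that case a point with $|x|=r_0$ (and $r_0<R$ on a ball) is not a blow-up point, so $u+v$ is bounded near it for $t$ close to $T$. By radial symmetry and monotonicity, $u+v$ is then bounded for all $|x|\ge r_0$ and $t$ close to $T$. For the remaining $t\in[T/2,T)$ it is bounded because the solution is bounded on compact subintervals of $[0,T)$. $\square$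

So single-point blow-up holds for all spatially nonconstant radially nonincreasing blowing-up solutions, without the conditions of Fact II.

**(B) Sharp coefficients.** In the class of all radially nonincreasing solutions, the coefficients $1/q$ and $1/p$ in the type I estimate cannot be decreased.

*Proof.* The solution (2) belongs to the class, and for it $u+\frac1q\log(T-t)$ and $v+\frac1p\log(T-t)$ are constant. $\square$

**(C) Sharpness of (4) as $t\to0$.** The logarithm in (4) cannot be dropped.

*Proof.* Take (E0) with $p=q=1$, Neumann or Cauchy, and constant data $u_0=\log(1+A)$, $v_0=0$. By Section 3, $T=\frac{\log(1+A)}A$. At $t=T/2$ we have $e^u\ge1+A$, because $u$ increases, while $\frac1t=\frac1{T-t}=\frac{2A}{\log(1+A)}=o(A)$ as $A\to\infty$. Hence a bound $C\big(1+\frac1{T-t}+\frac1t\big)$ with universal $C$ is false. On the other hand,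
$$\frac1t\log\Big(2+\frac1t\Big)=\frac{2A}{\log(1+A)}\log\Big(2+\frac{2A}{\log(1+A)}\Big)$$
is asymptotic to $2A$, since the last logarithm is asymptotic to $\log A$. So (4) is attained here up to a constant factor. $\square$

**(D) Global solutions.** If the solution exists on $(0,\infty)$, then (4) holds with $\frac1{T-t}$ replaced by $0$. In particular $u,v$ are universally bounded on $[1,\infty)\times\{|x|\ge r_0\}$.

*Proof.* Apply (4) on $(0,T')$ and let $T'\to\infty$ with $t$ fixed; $C$ does not depend on $T'$. For $t\ge1$ the right-hand side is then at most $C(1+\log3)$. $\square$
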